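# Virtual fibering of amalgams over virtually cyclic groups

## Fibered groups, virtual retracts and the Bass–Serre tree

Throughout, f.g. means finitely generated, and $|H:K|$ is the index of a subgroup.

**Definition (fibered, virtually fibered).** A group $H$ is *fibered* if there is an epimorphism $H\to\mathbb Z$ with f.g. kernel. It is *virtually fibered* if some finite index subgroup of $H$ is fibered.

Some examples. The group $\mathbb Z^r$ with $r\ge1$ is fibered, and so is $F_2\times\mathbb Z$, by projection to the second factor with kernel $F_2$. The infinite dihedral group $D_\infty$ is not fibered, since its abelianization is finite, but it is virtually fibered, since it contains $\mathbb Z$ with index 2. The free group $F_2$ is not even virtually fibered. Indeed, a finite index subgroup is free of some rank $r\ge2$. Given an epimorphism $\chi$ from it to $\mathbb Z$, Nielsen moves run the Euclidean algorithm on the values of $\chi$ and produce a basis $x_1,\dots,x_r$ with $\chi(x_1)=1$ and $\chi(x_j)=0$ for $j\ge2$. The kernel is free on the elements $x_1^i x_j x_1^{-i}$ with $i\in\mathbb Z$, $j\ge 2$, so it is not f.g.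

Two consequences of the definition are used all the time. First, a virtually fibered group is f.g., because it is virtually (f.g.)-by-$\mathbb Z$. Second, a finite index subgroup $H'$ of a fibered group $H$ is fibered: restrict the epimorphism to $H'$. The image is a nonzero subgroup of $\mathbb Z$, hence infinite cyclic, and the new kernel has finite index in the old one, hence is f.g. In the same spirit, to show that a group is fibered it is enough to find a homomorphism with infinite cyclic image and f.g. kernel.

**Definition (virtual retract).** Let $A\leqslant H$. We write $A\leqslant_{vr}H$, and call $A$ a *virtual retract* of $H$, if there are a finite index subgroup $K\leqslant H$ with $A\leqslant K$ and a homomorphism $\rho\colon K\to A$ with $\rho|_A=\mathrm{id}_A$.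

For example, $\langle 2e_1\rangle\leqslant_{vr}\mathbb Z^2$: take $K=2\mathbb Z\times\mathbb Z$ and project to the first coordinate. For a non-example let $BS(1,2)=\langle a,t\mid tat^{-1}=a^2\rangle$. Then $\langle a\rangle$ is not a virtual retract. Suppose $\rho\colon K\to\langle a\rangle$ were a retraction with $K$ of finite index, and choose $p\ge1$ with $t^p\in K$. Since $\langle a\rangle$ is abelian, $\rho(t^pat^{-p})=\rho(a)=a$. But $t^pat^{-p}=a^{2^p}$, which $\rho$ fixes. As $a$ has infinite order, this is a contradiction.

**Definition (virtually cyclic).** A group is *infinite virtually cyclic* if it has an infinite cyclic subgroup of finite index. Examples are $\mathbb Z$, $\mathbb Z/2\times\mathbb Z$ and $D_\infty$.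

Let $A$ be such a group, with $\langle t\rangle\leqslant A$ infinite cyclic of finite index. If $n\in A$ has infinite order, then some $n^k$ with $k\ge1$ is a nontrivial element of $\langle t\rangle$, so $\langle n\rangle$ has finite index in $A$. Every subgroup $B\leqslant A$ is f.g., because $B\cap\langle t\rangle$ is cyclic and of finite index in $B$. Finally, if $\langle n\rangle$ has finite index in a group $N$, then a homomorphism $\beta\colon N\to\mathbb Q$ is determined by $\beta(n)$: for $h\in N$ there are $m\ge1$ and $l$ with $h^m=n^l$, so $\beta(h)=\frac lm\beta(n)$.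

**The tree of an amalgam.** For $G=G_1*_{G_0}G_2$ the *Bass–Serre tree* $T$ has vertex set $G/G_1\sqcup G/G_2$ and edge set $G/G_0$, and the edge $gG_0$ joins $gG_1$ to $gG_2$. The group $G$ acts on $T$ on the left without inversions, and the stabilizers of $gG_i$ and $gG_0$ are $gG_ig^{-1}$ and $gG_0g^{-1}$. For instance, for $\mathbb Z/2*\mathbb Z/2\cong D_\infty$ the tree is a line.

We recall from Bass–Serre theory: if $F$ acts without inversions on a tree $T$, then $F$ is the fundamental group of a graph of groups on $F\backslash T$ whose vertex and edge groups are stabilizers in $F$. In particular $F$ is generated by the vertex groups together with one stable letter for each edge outside a maximal tree. Hence if $F\backslash T$ is finite and the vertex stabilizers are f.g., then $F$ is f.g. If the edge stabilizers are trivial, $F$ is the free product of the vertex groups and the free group on the stable letters.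

One orbit count will be used several times. Let $H$ act on $T$, let $\chi\colon H\to\mathbb Q$ be a homomorphism with kernel $F$, let $e$ be an edge and $H_e$ its stabilizer in $H$. The $F$-orbits in $He\cong H/H_e$ are the double cosets $F\backslash H/H_e$. Since $F\lhd H$, these are the cosets of the subgroup $FH_e$, so
$$\#\{F\text{-orbits in }He\}=|H:FH_e|=|\chi(H):\chi(H_e)|.\tag{1}$$
If $\chi(H)$ is infinite cyclic, this number is finite exactly when $\chi(H_e)\neq0$.

**Openness of fibering.** For a f.g. group $K$ let $S(K)$ be the character sphere, that is, the nonzero homomorphisms $K\to\mathbb R$ modulo multiplication by positive reals. We use the following from Bieri–Neumann–Strebel (*A geometric invariant of discrete groups*, Invent. Math. 90 (1987), Theorems A and B1): there is an open subset $\Sigma(K)\subseteq S(K)$ such that a nonzero homomorphism $\chi\colon K\to\mathbb Z$ has f.g. kernel if and only if $[\chi],[-\chi]\in\Sigma(K)$. So having f.g. kernel is stable under small perturbations.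

One can see this by hand for $K=F_2\times\langle z\rangle$. If $\chi(z)\ne0$, then $\ker\chi$ meets $\langle z\rangle$ trivially, so it maps injectively to $F_2$. The image is $\{w:\chi(w)\in\chi(z)\mathbb Z\}$, which has finite index, so $\ker\chi$ is f.g. If $\chi(z)=0$, then $\ker\chi=\ker(\chi|_{F_2})\times\langle z\rangle$ is not f.g. The good characters are exactly those outside the hyperplane $\chi(z)=0$, an open set.

We can now ask the following, from Jon Merladet Urigüen and Ashot Minasyan, "Property (VRC) and virtual fibering for amalgamated free products", arXiv:2511.21293 (2025). *Let $G=G_1*_{G_0}G_2$ with $G_0$ infinite virtually cyclic. Suppose that $G_i$ is virtually fibered and $G_0\leqslant_{vr}G_i$ for $i=1,2$. Must $G$ be virtually fibered?*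

The word "infinite" is needed. If $G_0=1$ and $G_1=G_2=\mathbb Z$, then $G_0$ is a retract of both factors, which are fibered, yet $G=F_2$ is not virtually fibered.

## The theorems on amalgams and trees of groups

The answer is yes, and virtual retracts survive as well.

**Theorem A.** Let $G=G_1*_{G_0}G_2$ with $G_0$ infinite virtually cyclic, $G_i$ virtually fibered and $G_0\leqslant_{vr}G_i$ for $i=1,2$. Then

1. $G$ is virtually fibered;
2. every infinite virtually cyclic subgroup $A\leqslant G_i$ with $A\leqslant_{vr}G_i$ satisfies $A\leqslant_{vr}G$; in particular $G_0\leqslant_{vr}G$.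

**Theorem B.** Let $G=G_1*_{G_0}G_2$ with $G_1,G_2$ arbitrary groups, $G_0$ infinite virtually cyclic, $G_0\ne G_1$, $G_0\ne G_2$. Then $G$ is virtually fibered if and only if

$(*)$ there are fibered finite index normal subgroups $K_i\lhd G_i$ $(i=1,2)$ with $K_1\cap G_0=K_2\cap G_0=:N$, such that $N$ has infinite image in $K_1^{ab}$ and in $K_2^{ab}$.

If moreover $G_0\cong\mathbb Z$, or both $G_i$ are residually finite, then: $G$ is virtually fibered $\iff$ $G_i$ is virtually fibered and $G_0\leqslant_{vr}G_i$ for $i=1,2$.

**Theorem C.** Let $G$ be the fundamental group of a finite tree of groups with virtually fibered vertex groups and infinite virtually cyclic edge groups, each edge group being a virtual retract of both adjacent vertex groups. Then $G$ is virtually fibered, and every infinite virtually cyclic virtual retract of a vertex group is a virtual retract of $G$.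

The last section shows that two of the hypotheses cannot be relaxed. In Theorem A, "$G_0\leqslant_{vr}G_1$" cannot be weakened to "a finite index infinite cyclic subgroup of $G_0$ is a retract of $G_1$" (Example D). In Theorem C, trees cannot be replaced by graphs (Example E).

## Amalgams that fiber without passing to a subgroup

Take $G=\langle x,y\mid x^p=y^q\rangle$ with $p,q\ge1$, an amalgam of two copies of $\mathbb Z$ over $\mathbb Z$. Define $\chi\colon G\to\mathbb Z$ by $\chi(x)=q$, $\chi(y)=p$; both sides of the relation have value $pq$. Let $F=\ker\chi$. On every conjugate of $\langle x\rangle$ or $\langle y\rangle$ the map $\chi$ is injective, so $F$ acts on $T$ with trivial stabilizers. There is one $G$-orbit of edges, with stabilizers conjugate to $\langle x^p\rangle$, so by (1) there are $|\chi(G):pq\mathbb Z|<\infty$ orbits of $F$ on edges. Thus $F\backslash T$ is a finite graph and $F$ is a f.g. free group. So $G$ is fibered.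

The same works whenever $G_0=\langle n\rangle\cong\mathbb Z$ and there are $\chi_i\colon G_i\to\mathbb Z$ with f.g. kernels and $\chi_i(n)\ne0$. Cross-multiply: use $\chi_2(n)\chi_1$ on $G_1$ and $\chi_1(n)\chi_2$ on $G_2$. They agree at $n$, hence on $G_0$, and define $\chi\colon G\to\mathbb Z$. The stabilizers in $F=\ker\chi$ of vertices are conjugates of $\ker\chi_i$, which are f.g. The edge groups have nonzero image, so $F\backslash T$ is finite by (1), and $F$ is f.g.

This tells us what has to be arranged: characters with f.g. kernels which do not vanish on the edge group, and which agree on it. If $\chi$ vanished on the edge group, (1) would give infinitely many orbits and the argument would collapse.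

## Mismatched weights: $\mathbb Z^2\rtimes\mathbb Z/3$ against $\mathbb Z^2\rtimes\mathbb Z/4$

The sensible first approach in general is to pass to finite index subgroups $K_i\lhd G_i$ that carry good characters $\chi_i$, to find a finite index subgroup $H\leqslant G$ assembled from conjugates of $K_1$ and $K_2$, and to put one fixed multiple of $\chi_1$ on every conjugate of $K_1$ and one fixed multiple of $\chi_2$ on every conjugate of $K_2$. Here is a case where this cannot work. Let
$$R=\begin{pmatrix}0&-1\\1&-1\end{pmatrix},\qquad S=\begin{pmatrix}0&-1\\1&0\end{pmatrix},\qquad 1+R+R^2=0,\quad S^2=-1,$$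
let $G_1=\mathbb Z^2\rtimes\langle\rho\rangle$ with $\rho$ of order 3 acting by $R$, and $G_2=\mathbb Z^2\rtimes\langle\sigma\rangle$ with $\sigma$ of order 4 acting by $S$. Let $K_i=\mathbb Z^2\lhd G_i$ and amalgamate along $G_0=\langle n\rangle$, where $n$ is the vector $(1,0)$ on both sides. The hypotheses hold: $K_i\cong\mathbb Z^2$ is fibered of finite index and retracts onto $\langle n\rangle$. Neither $G_i$ maps onto $\mathbb Z$. In a homomorphism $G_1\to\mathbb Z$ the images of $v,Rv,R^2v$ are equal and add up to $0$, so $v\mapsto0$, and $\rho\mapsto0$ as well. In a homomorphism $G_2\to\mathbb Z$ the vectors $v$ and $S^2v=-v$ have the same image, so $v\mapsto 0$, and $\sigma\mapsto0$. So we must pass to subgroups.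

Suppose $H\leqslant G$ has finite index, $\chi\colon H\to\mathbb Q$ is a homomorphism, $H\cap gG_ig^{-1}=gK_ig^{-1}$ for all $g$ and $i$, and there are fixed $\lambda,\mu\ne0$ and fixed $\chi_1,\chi_2$, nonzero on all conjugates of $n$, such that $\chi(gkg^{-1})=\lambda\chi_1(u^{-1}ku)$ for $k\in K_1$ with some $u=u(g)\in G_1$, and similarly $\chi(gkg^{-1})=\mu\chi_2(u^{-1}ku)$ for $k\in K_2$. Give the $H$-orbit of the edge $gG_0$ the *weight* $\chi(gng^{-1})$. This is well defined, since $g$ is determined up to right multiplication by elements of $G_0$, which commute with $n$, and up to left multiplication by $H$, which does not change the value of $\chi$.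

The edges at the vertex $gG_1$ are $gxG_0$ with $x\in G_1$. Modulo $H\cap gG_1g^{-1}=gK_1g^{-1}$ they correspond to $K_1\backslash G_1/G_0=G_1/K_1$, so there are three. Their weights are $\lambda\chi_1(u^{-1}xnx^{-1}u)$ with $x\in G_1/K_1$, that is, $\lambda a,\lambda a',\lambda a''$ where $a,a',a''$ are the values of $\chi_1$ at $n,Rn,R^2n$. Likewise a vertex of the other type has four edges with weights $\pm\mu b,\pm\mu b'$, where $b=\chi_2(n)$, $b'=\chi_2(Sn)$. Hence the multiset of all weights consists of $p$ copies of $\{\lambda a,\lambda a',\lambda a''\}$ and also of $q$ copies of $\{\pm\mu b,\pm\mu b'\}$, for some $p,q\ge1$. In the second description positive and negative weights are equally many. In the first, the difference of the two numbers is $p$ times an odd number, so it is not $0$. This is a contradiction, whatever $\chi_1,\chi_2,\lambda,\mu$ are.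

The way out is to let the multiple vary from copy to copy. Cross-multiply as before, but with all weights at once. Index $j\in\mathbb Z/3$, $k\in\mathbb Z/4$, and put $a_j=\chi_1(R^{-j}n)$, $b_k=\chi_2(S^{-k}n)$. For instance $\chi_1(x,y)=x+y$ gives $(a_0,a_1,a_2)=(1,-2,1)$, and $\chi_2(x,y)=x+2y$ gives $(b_0,b_1,b_2,b_3)=(1,-2,-1,2)$. On $W=\mathbb Z/3\times\mathbb Z/4\times\mathbb Q$ let
$$\begin{aligned}v\in K_1&:\ (j,k,x)\mapsto(j,k,\,x+b_k\chi_1(R^{-j}v)),&\quad\rho&:\ (j,k,x)\mapsto(j+1,k,x),\\ v\in K_2&:\ (j,k,x)\mapsto(j,k,\,x+a_j\chi_2(S^{-k}v)),&\quad\sigma&:\ (j,k,x)\mapsto(j,k+1,x).\end{aligned}$$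
The first line is an action of $G_1$: following $(j,k,x)$ through $\rho v\rho^{-1}$ gives $(j,k,x+b_k\chi_1(R^{-(j-1)}v))$, which is the effect of $Rv$. The second line is an action of $G_2$ by the same check. And $n$ acts as $x\mapsto x+a_jb_k$ in both. So $G$ acts on $W$, commuting with translations of $\mathbb Q$. The stabilizer $H$ of the fiber over $(0,0)$ has index 12 and acts on that fiber by translations, which gives $\chi\colon H\to\mathbb Q$. There are four copies of $K_1$, scaled by the $b_k$, and three copies of $K_2$, scaled by the $a_j$, joined in a complete bipartite pattern with weight $a_jb_k$ on the edge $(j,k)$. Both the finite index subgroup and the character come out of one set $W$. The general proof does exactly this. What remains is to produce suitable $K_i$ and $\chi_i$, to build $W$ in general, and to check finite generation.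

## Virtual retracts seen in the abelianization of a finite index subgroup

**Lemma 1.** Let $H$ be f.g. and $A\leqslant H$ infinite virtually cyclic. Then $A\leqslant_{vr}H$ if and only if

(b) there is a finite index $K\lhd H$ with $A\cap K=\langle n\rangle$ infinite cyclic and $n$ of infinite order in $K^{ab}$.

If $K$ satisfies (b), so does every finite index $K_1\lhd H$ with $K_1\leqslant K$.

**Proof. Step 1: shrinking $K$.** We check the last claim. The group $A\cap K_1$ has finite index in $\langle n\rangle$, so it is $\langle n^k\rangle$ with $k\ge1$. The image of $n^k$ under $K_1\to K^{ab}$ has infinite order, and this map factors through $K_1^{ab}$.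

**Step 2: from a retraction to (b).** Let $\rho\colon R\to A$ be a retraction, $|H:R|<\infty$, and let $\langle t\rangle\leqslant A$ be infinite cyclic of finite index. Then $R'=\rho^{-1}(\langle t\rangle)$ has finite index in $R$. Let $K$ be the normal core of $R'$ in $H$. If $a\in A\cap K$, then $a=\rho(a)\in\langle t\rangle$. So $A\cap K$ is a finite index subgroup of $A$ contained in $\langle t\rangle$, hence $A\cap K=\langle n\rangle$ is infinite cyclic. The homomorphism $\rho|_K\colon K\to\langle t\rangle\cong\mathbb Z$ fixes $n\ne1$, so $n$ has infinite order in $K^{ab}$.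

**Step 3: from (b) to a character that $A$ respects.** Conversely, we want a subgroup $L$ that is normalized by $A$, meets $A$ trivially, and has $AL$ of finite index. We take $L$ to be the kernel of an averaged character. Let $V=K^{ab}\otimes\mathbb Q$, which is finite dimensional, and let $v$ be the image of $n$; $v\ne0$ because $n$ has infinite order in $K^{ab}$. The group $H$ acts on $V$ by conjugation, and $K$ acts trivially. Since $A$ normalizes $A\cap K=\langle n\rangle$, we have $ana^{-1}=n^{\varepsilon(a)}$ with a homomorphism $\varepsilon\colon A\to\{\pm1\}$, trivial on $A\cap K$. Choose a linear $f\colon V\to\mathbb Q$ with $f(v)=1$ and set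
$$\bar f(x)=\frac1{|A/(A\cap K)|}\sum_{a\in A/(A\cap K)}\varepsilon(a)f(ax).$$
Each term depends only on the coset of $a$, as $A\cap K$ acts trivially on $V$ and $\varepsilon$ is trivial on it. Since $av=\varepsilon(a)v$, every term at $x=v$ is $\varepsilon(a)^2f(v)=1$, so $\bar f(v)=1$. For $b\in A$, substituting $ab^{-1}$ for $a$ and using $\varepsilon(b^{-1})=\varepsilon(b)$ gives $\bar f(bx)=\varepsilon(b)\bar f(x)$.

**Step 4: the retraction.** Let $\tau\colon K\to V\xrightarrow{\bar f}\mathbb Q$ and $L=\ker\tau$. By Step 3, $\tau(bkb^{-1})=\varepsilon(b)\tau(k)$ for $b\in A$, so $A$ normalizes $L$ and $AL$ is a subgroup. We have $A\cap L\subseteq A\cap K=\langle n\rangle$ and $\tau(n)=1$, so $A\cap L=1$. As $K$ is f.g., $\tau(K)$ is a nonzero f.g. subgroup of $\mathbb Q$, hence infinite cyclic, and $\langle\tau(n)\rangle$ has finite index in it. Therefore $\langle n\rangle L$ has finite index in $K$, and $AL=L\rtimes A$ has finite index in $H$. It retracts onto $A$. $\square$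

We shall also have to make $K_1\cap G_0$ and $K_2\cap G_0$ equal. This needs control over how small $A\cap K$ gets.

**Lemma 2.** Let $H$ be f.g., and let $A,K,n$ be as in (b). For every $c\ge1$ there is a finite index $K_c\lhd H$, $K_c\leqslant K$, with $A\cap K_c=\langle n^c\rangle$.

**Proof.** Let $\pi\colon K\to K^{ab}/\text{torsion}\cong\mathbb Z^r$. Since $n$ has infinite order in $K^{ab}$, $\pi(n)\ne0$, and $\pi(n)=d\,p$ with $d\ge1$ and $p$ primitive. Put $K_c=\pi^{-1}(dc\,\mathbb Z^r)$. It has finite index in $K$. It is characteristic in $K$, because $\ker\pi$ is characteristic and $dc\,\mathbb Z^r$ is invariant under all automorphisms of $\mathbb Z^r$; so $K_c\lhd H$. Since $p$ is primitive, $n^k\in K_c\iff dc\mid kd\iff c\mid k$. Hence $A\cap K_c=\langle n\rangle\cap K_c=\langle n^c\rangle$. $\square$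

As a small check, take $H=K=\mathbb Z^2$ and $n=(2,0)$: here $d=2$, $p=(1,0)$, $K_c=2c\,\mathbb Z^2$, and indeed $\langle n\rangle\cap K_c=\langle(2c,0)\rangle$. Using $c\,\mathbb Z^2$ instead would fail for $c=2$, since $n\in2\mathbb Z^2$.

## Moving a fibration off finitely many hyperplanes

The given fibration may vanish on the edge group: in $F_2\times\langle z\rangle$ the projection to $\langle z\rangle$ kills every $n\in F_2$. We perturb it.

**Lemma 3.** Let $K\lhd H$ be of finite index, $K$ fibered, and let $n_1,\dots,n_s\in K$ have infinite order in $K^{ab}$. Then there is $\chi\colon K\to\mathbb Z$ with f.g. kernel such that $\chi(hn_jh^{-1})\ne0$ for all $h\in H$ and all $j$.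

**Proof. Step 1: reduce to finitely many elements.** Conjugation by $h\in H$ is an automorphism of $K$, so each $hn_jh^{-1}$ lies in $K$ and has infinite order in $K^{ab}$. Homomorphisms $K\to\mathbb Z$ are constant on $K$-conjugacy classes, so it suffices to let $h$ run over representatives of the finitely many cosets $Kh$. Let $\Theta$ be the resulting finite set of elements.

**Step 2: a character nonzero on $\Theta$, with no control on its kernel.** For $\theta\in\Theta$ the set $\{\psi:\psi(\theta)=0\}$ is a proper subspace of $\operatorname{Hom}(K,\mathbb Q)$. A vector space over $\mathbb Q$ is not a finite union of proper subspaces, so some $\psi\in\operatorname{Hom}(K,\mathbb Q)$ is nonzero on all of $\Theta$. As $K$ is f.g., a multiple of $\psi$ takes integer values, and we replace $\psi$ by it.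

**Step 3: add a large multiple of the fibration.** Let $\varphi\colon K\to\mathbb Z$ be an epimorphism with f.g. kernel, and $\chi_m=m\varphi+\psi$ for $m\ge1$. For given $\theta\in\Theta$, if $\varphi(\theta)=0$ then $\chi_m(\theta)=\psi(\theta)\ne0$ for all $m$; otherwise $\chi_m(\theta)=0$ for at most one $m$. So for all large $m$ the map $\chi_m$ is nonzero on $\Theta$.

**Step 4: the kernel stays f.g.** Since $\ker\varphi$ is f.g., $[\varphi],[-\varphi]\in\Sigma(K)$. For large $m$ the character $\varphi+\psi/m$ is nonzero and $[\pm\chi_m]=[\pm(\varphi+\psi/m)]\to[\pm\varphi]$ in $S(K)$. As $\Sigma(K)$ is open, $[\chi_m],[-\chi_m]\in\Sigma(K)$ for all large $m$, so $\ker\chi_m$ is f.g. Take $\chi=\chi_m$ with $m$ large. $\square$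

## Gluing weighted coset spaces

A finite index subgroup of $G$ with a homomorphism to $\mathbb Q$ can be recorded by a $G$-set $W$ with a commuting free action of $\mathbb Q$ and $W/\mathbb Q$ finite: the stabilizer of a $\mathbb Q$-orbit acts on that orbit by translations. The advantage is that a $G$-set is just a set with actions of $G_1$ and $G_2$ that agree on $G_0$, so it can be glued from pieces.

**Proposition 4.** Let $G=G_1*_{G_0}G_2$ with $G_0$ infinite virtually cyclic. Suppose $K_i\lhd G_i$ has finite index and is f.g., $K_1\cap G_0=K_2\cap G_0=N$, and $n\in N$ has infinite order. Suppose $\chi_i\colon K_i\to\mathbb Z$ has f.g. kernel and $\chi_i(gng^{-1})\ne0$ for all $g\in G_i$ $(i=1,2)$. Then there are finite index subgroups $H_0\leqslant H\leqslant G$ with $H_0\lhd G$ and a homomorphism $\chi\colon H\to\mathbb Q$ such that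

1. $H_0\cap G_i=K_i$;
2. for all $g\in G$ and $i\in\{1,2\}$: $H\cap gG_ig^{-1}=gK_ig^{-1}$, and there are $u\in G_i$, $\lambda\in\mathbb Q\setminus\{0\}$ with $\chi(gkg^{-1})=\lambda\chi_i(u^{-1}ku)$ for all $k\in K_i$;
3. $\chi(H)$ is infinite cyclic and $\ker\chi$ is f.g.

In particular $H$ is fibered.

**Proof. Step 1: the pieces.** We build a $G_i$-set that carries $\lambda\chi_i$. For $\lambda\in\mathbb Q\setminus\{0\}$ let $Y_i(\lambda)$ be the quotient of $G_i\times\mathbb Q$ by the relation
$$(gk,x)\sim(g,\,x+\lambda\chi_i(k)),\qquad k\in K_i .$$
Its classes are the orbits of the right action $(g,x)\cdot k=(gk,x-\lambda\chi_i(k))$ of $K_i$. Left multiplication by $G_i$ and translation of the second coordinate by $\mathbb Q$ commute with this action and with each other, so both act on $Y_i(\lambda)$. The $\mathbb Q$-action is free: $[g,x+q]=[g,x]$ forces $k=1$, hence $q=0$. Clearly $Y_i(\lambda)/\mathbb Q=G_i/K_i$. As $K_i$ is normal, the stabilizer in $G_i$ of the point $uK_i$ is $K_i$, and for $k\in K_i$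
$$k[u,x]=[u\cdot u^{-1}ku,\,x]=[u,\,x+\lambda\chi_i(u^{-1}ku)].\tag{2}$$

**Step 2: the pieces as $(G_0\times\mathbb Q)$-sets.** To glue we must know what $G_0$ sees. Let $g_1,\dots,g_r$ represent $G_0\backslash G_1/K_1$ and $g_1',\dots,g_s'$ represent $G_0\backslash G_2/K_2$. The $(G_0\times\mathbb Q)$-orbits in $Y_1(\lambda)$ correspond to the $G_0$-orbits in $G_1/K_1$, so they are the orbits of $[g_j,0]$, $1\le j\le r$. If $(h,q)\in G_0\times\mathbb Q$ fixes $[g_j,0]$, then $h$ fixes $g_jK_1$, so $h\in K_1\cap G_0=N$. By (2) the stabilizer of $[g_j,0]$ is
$$\{(h,\,-\lambda\chi_1(g_j^{-1}hg_j)) : h\in N\}.\tag{3}$$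
The analogous statement holds for $Y_2(\mu)$ with the $g_k'$. Put
$$a_j=\chi_1(g_j^{-1}ng_j)\ne0,\qquad b_k=\chi_2(g_k'^{-1}ng_k')\ne0 .$$
The map $h\mapsto\lambda\chi_1(g_j^{-1}hg_j)$ is a homomorphism $N\to\mathbb Q$ with value $\lambda a_j$ at $n$. Since $\langle n\rangle$ has finite index in $N$, it is determined by that value. So the stabilizer (3) depends only on the number $\lambda a_j$. For $\alpha\in\mathbb Q$ let $Z_\alpha$ be the transitive $(G_0\times\mathbb Q)$-set $(G_0\times\mathbb Q)/\{(h,-\beta(h)):h\in N\}$, where $\beta\colon N\to\mathbb Q$ is the homomorphism with $\beta(n)=\alpha$, whenever it exists. We have shown that, as $(G_0\times\mathbb Q)$-sets,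
$$Y_1(\lambda)\cong\bigsqcup_{j=1}^rZ_{\lambda a_j},\qquad Y_2(\mu)\cong\bigsqcup_{k=1}^sZ_{\mu b_k}.\tag{4}$$

**Step 3: cross-multiplying the weights.** Now we choose scaled copies so that the two sides match. Put
$$W_1=\bigsqcup_{k=1}^sY_1(b_k)\cong\bigsqcup_{j,k}Z_{a_jb_k},\qquad W_2=\bigsqcup_{j=1}^rY_2(a_j)\cong\bigsqcup_{j,k}Z_{a_jb_k}.$$
So there is a $(G_0\times\mathbb Q)$-equivariant bijection $\theta\colon W_1\to W_2$. Let $W=W_1$ with its $G_1$-action, and let $g\in G_2$ act by $w\mapsto\theta^{-1}(g\,\theta(w))$. The two actions agree on $G_0$ because $\theta$ is $G_0$-equivariant, so by the universal property of the amalgam $G$ acts on $W$. This action commutes with the free $\mathbb Q$-action because $\theta$ is $\mathbb Q$-equivariant.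

**Step 4: reading off $H$ and $\chi$.** Let $\Omega=W/\mathbb Q$. It is a finite $G$-set: as a $G_1$-set it is $s$ copies of $G_1/K_1$, and as a $G_2$-set it is $r$ copies of $G_2/K_2$. For $\omega\in\Omega$ an element $h\in\operatorname{Stab}_G(\omega)$ acts on the $\mathbb Q$-orbit $\omega\subset W$ commuting with the simply transitive $\mathbb Q$-action, hence as translation by some $\chi_\omega(h)\in\mathbb Q$. The map $\chi_\omega\colon\operatorname{Stab}_G(\omega)\to\mathbb Q$ is a homomorphism. If $hw=w+\chi_\omega(h)$, then $(ghg^{-1})(gw)=gw+\chi_\omega(h)$, so
$$\chi_{g\omega}(ghg^{-1})=\chi_\omega(h)\qquad(g\in G).\tag{5}$$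
Every $\omega\in\Omega$ is the $\mathbb Q$-orbit of some $[u,0]$ in one of the copies of $Y_1$, and through $\theta$ also in one of the copies of $Y_2$. So by (2), for every $\omega\in\Omega$ and $i=1,2$,
$$\operatorname{Stab}_{G_i}(\omega)=K_i,\qquad\chi_\omega(k)=\lambda\chi_i(u^{-1}ku)\ (k\in K_i)\quad\text{for some }u\in G_i,\ \lambda\in\mathbb Q\setminus\{0\},\tag{6}$$
where $\lambda$ is one of the $b_k$ if $i=1$ and one of the $a_j$ if $i=2$.

Let $H_0$ be the kernel of $G\to\operatorname{Sym}(\Omega)$, fix $\omega_0\in\Omega$, and put $H=\operatorname{Stab}_G(\omega_0)$, $\chi=\chi_{\omega_0}$. Then $H_0\cap G_i=\bigcap_\omega\operatorname{Stab}_{G_i}(\omega)=K_i$, which is claim 1. For claim 2 put $\omega'=g^{-1}\omega_0$. Then $H\cap gG_ig^{-1}=g\operatorname{Stab}_{G_i}(\omega')g^{-1}=gK_ig^{-1}$, and $\chi(gkg^{-1})=\chi_{\omega'}(k)$ by (5), so (6) for $\omega'$ gives the formula.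

**Step 5: $\chi(H)$ is infinite cyclic.** The group $G_i$ is f.g. because $K_i$ is, so $G$ is f.g., and so is its finite index subgroup $H$. By claim 2,
$$H\cap gG_0g^{-1}=gK_1g^{-1}\cap gG_0g^{-1}=gNg^{-1},\qquad\chi(gng^{-1})\ne0\qquad\text{for all }g\in G.\tag{7}$$
So $\chi(H)$ is a nonzero f.g. subgroup of $\mathbb Q$, hence infinite cyclic.

**Step 6: $\ker\chi$ is f.g.** We let $F=\ker\chi$ act on the Bass–Serre tree $T$. The stabilizer in $F$ of the vertex $gG_i$ is the kernel of $\chi$ on $gK_ig^{-1}$. By claim 2 it is isomorphic to the kernel of $k\mapsto\chi_i(u^{-1}ku)$, hence to $\ker\chi_i$, and it is f.g. The group $H$ has finite index in $G$, so it has finitely many orbits on the edge set $G/G_0$. For an edge $e=gG_0$ we have $H_e=gNg^{-1}$ and $\chi(H_e)\ne0$ by (7), so by (1) the orbit $He$ splits into finitely many $F$-orbits. Hence $F\backslash T$ has finitely many edges and, being connected, is a finite graph. So $F$ is the fundamental group of a finite graph of groups with f.g. vertex groups, and it is f.g. This is claim 3; $H$ is fibered by $\chi\colon H\to\chi(H)\cong\mathbb Z$. $\square$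

## Amalgams over virtual retracts: proof of Theorem A

By symmetry let $A\leqslant G_1$ be infinite virtually cyclic with $A\leqslant_{vr}G_1$; for part 1 take $A=G_0$.

**Step 1: good normal subgroups on each side.** The $G_i$ are f.g., so by Lemma 1 there are finite index $K_i'\lhd G_i$ satisfying (b) for $G_0$. Lemma 1 also gives a finite index normal subgroup of $G_1$ satisfying (b) for $A$. Intersecting it with $K_1'$ and using the last claim of Lemma 1, we may assume that $K_1'$ satisfies (b) for both $G_0$ and $A$. Intersecting further with the normal core of a fibered finite index subgroup of $G_i$, we may assume by the same claim that each $K_i'$ lies in a fibered finite index subgroup; so it is fibered, and so are its finite index subgroups.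

**Step 2: equal intersections with $G_0$.** Write $G_0\cap K_i'=\langle n_i\rangle$. Both have finite index in $G_0$, so $\langle n_1\rangle\cap\langle n_2\rangle=\langle n\rangle$ is infinite cyclic, and $\langle n\rangle=\langle n_i^{c_i}\rangle$ with $c_i\ge1$. Lemma 2 gives finite index $K_i\lhd G_i$, $K_i\leqslant K_i'$, with
$$K_1\cap G_0=\langle n\rangle=K_2\cap G_0 .$$
Each $K_i$ is fibered. By the last claim of Lemma 1, $n$ has infinite order in $K_i^{ab}$, and $A\cap K_1=\langle n_A\rangle$ is infinite cyclic with $n_A$ of infinite order in $K_1^{ab}$.

**Step 3: the characters, and part 1.** Lemma 3 gives $\chi_1\colon K_1\to\mathbb Z$ with f.g. kernel, nonzero on all $G_1$-conjugates of $n$ and of $n_A$, and $\chi_2\colon K_2\to\mathbb Z$ with f.g. kernel, nonzero on all $G_2$-conjugates of $n$. Proposition 4 applies with $N=\langle n\rangle$: the subgroup $H$ is fibered and has finite index in $G$.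

**Step 4: part 2.** We verify (b) for $A\leqslant G$ with the normal subgroup $H_0$. It has finite index, and $A\cap H_0=A\cap(G_1\cap H_0)=A\cap K_1=\langle n_A\rangle$. Proposition 4(2) with $g=1$ gives $\chi(n_A)=\lambda\chi_1(u^{-1}n_Au)\ne0$. Since $H_0\leqslant H$, the restriction $\chi|_{H_0}$ shows that $n_A$ has infinite order in $H_0^{ab}$. As $G$ is f.g., Lemma 1 gives $A\leqslant_{vr}G$. $\square$

**Remark.** In this proof $\chi$ is injective on $H\cap gG_0g^{-1}=g\langle n\rangle g^{-1}$, so $\ker\chi$ acts on $T$ with trivial edge stabilizers and finite quotient. Hence $\ker\chi$ is the free product of a f.g. free group and finitely many groups, each isomorphic to $\ker\chi_1$ or $\ker\chi_2$.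

## Trees of groups: proof of Theorem C

Part 2 of Theorem A is what makes induction possible. Induct on the number of vertices; for one vertex there is nothing to prove. Let $v$ be a leaf of the tree, $e$ its edge, $w$ the other end of $e$, and $G'$ the fundamental group of the tree of groups with $v$ and $e$ removed. Then $G=G'*_{G_e}G_v$.

By induction $G'$ is virtually fibered, and infinite virtually cyclic virtual retracts of its vertex groups are virtual retracts of $G'$. In particular $G_e\leqslant_{vr}G_w$ gives $G_e\leqslant_{vr}G'$. Also $G_v$ is virtually fibered and $G_e\leqslant_{vr}G_v$. So Theorem A applies to $G'*_{G_e}G_v$, and $G$ is virtually fibered. Let $A$ be an infinite virtually cyclic virtual retract of a vertex group. If that group is $G_v$, Theorem A(2) gives $A\leqslant_{vr}G$. Otherwise $A\leqslant_{vr}G'$ by induction, and Theorem A(2) again gives $A\leqslant_{vr}G$. $\square$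

## Reading $(*)$ off a fibration of the amalgam: proof of Theorem B

**Step 1: $(*)$ implies virtually fibered.** This is Lemma 3 followed by Proposition 4. The group $N$ has finite index in $G_0$, so it is infinite virtually cyclic; pick $n\in N$ of infinite order. Since $\langle n\rangle$ has finite index in $N$ and $N$ has infinite image in $K_i^{ab}$, the image of $\langle n\rangle$ is infinite, that is, $n$ has infinite order in $K_i^{ab}$. Lemma 3 gives $\chi_i\colon K_i\to\mathbb Z$ with f.g. kernel, nonzero on all $G_i$-conjugates of $n$, and Proposition 4 applies.

**Step 2: a normal fibered subgroup, and no invariant subtrees.** From here on suppose that $G$ is virtually fibered; we prepare the action on $T$. Let $H\leqslant G$ have finite index with an epimorphism $\chi\colon H\to\mathbb Z$ whose kernel $F$ is f.g. Passing to the normal core and rescaling $\chi$, we may assume $H\lhd G$.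

Since $G_0\ne G_i$, every vertex of $T$ has valence at least 2. We claim that $T$ has no proper nonempty $H$-invariant subtree $T'$. The distance to $T'$ is an $H$-invariant function on the vertices of $T$, and $H$ has finitely many orbits of vertices, so this function is bounded. If $T'\ne T$, there is an edge with exactly one end in $T'$. As no vertex has valence 1, this edge extends to a ray without backtracking, along which the distance to $T'$ tends to infinity. This is a contradiction.

**Step 3: the case where $F$ fixes a vertex.** We show that $G$ is then virtually $\mathbb Z^2$ and find $K_i\cong\mathbb Z$. The fixed subtree of $F$ is nonempty, and it is $H$-invariant because $F\lhd H$. By Step 2, $F$ acts trivially on $T$, and so $F\leqslant H\cap G_0$. Now $H/F\cong\mathbb Z$ acts on $T$, which is not a point, without proper nonempty invariant subtrees. A generator that fixed a vertex would give such a subtree. So a generator is hyperbolic, and $T$ is its axis. Thus $T$ is a line, $|G_i:G_0|=2$, and $G_1,G_2$ are infinite virtually cyclic.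

Elements of $H$ outside $F$ act as nontrivial translations, so $H\cap G_0=F$. In particular $F$ has finite index in $G_0$ and is infinite virtually cyclic. It has a characteristic finite index subgroup $C\cong\mathbb Z$: if $F$ has an infinite cyclic subgroup of index $m$, intersect the subgroups of index $m$, of which there are finitely many since $F$ is f.g. Let $h\in H$ generate $H$ modulo $F$. It normalizes $C$, so acts on $C$ by $\pm1$, and $h^2$ centralizes $C$. No nontrivial power of $h$ lies in $F$, so $\langle C,h^2\rangle\cong\mathbb Z^2$. It contains $C$, of finite index in $F$, and has image of index 2 in $H/F$, so it has finite index in $H$ and in $G$.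

Let $E\lhd G$ be its normal core and $K_i=E\cap G_i\lhd G_i$. Then $K_i$ has finite index in $G_i$, so it is infinite virtually cyclic, and it is torsion-free abelian. Hence $K_i\cong\mathbb Z$, which is fibered with trivial kernel. Moreover $K_1\cap G_0=K_2\cap G_0=E\cap G_0$ has finite index in $G_0$, so it is infinite in $K_i=K_i^{ab}$. This is $(*)$.

**Step 4: if $F$ fixes no vertex, then $\chi$ is nonzero on $H\cap G_0$.** We show that $F\backslash T$ is finite and use (1). The group $F$ is f.g. and has no fixed vertex, so it contains a hyperbolic element (Serre, *Trees*, I.6.5, Cor. 3 of Prop. 26). Every nonempty $F$-invariant subtree contains the axis of that element. So the intersection $T_F$ of all nonempty $F$-invariant subtrees is nonempty, and it is the smallest such subtree. Elements of $H$ permute the $F$-invariant subtrees because $F\lhd H$, so $T_F$ is $H$-invariant, and $T_F=T$ by Step 2.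

Further, $F$ acts on $T_F=T$ cocompactly: choose a vertex $x$ and a finite generating set of $F$, and let $D$ be the finite subtree spanned by $x$ and the $fx$ for generators $f$. The union of the translates of $D$ is connected and $F$-invariant, so it is all of $T_F$. Hence $F\backslash T$ is finite. Let $e$ be the edge with $G$-stabilizer $G_0$. By (1) the index $|\chi(H):\chi(H\cap G_0)|$ is the number of $F$-orbits in $He$, which is finite. So $\chi(H\cap G_0)\ne0$.

**Step 5: the candidates for $K_i$.** Put $K_i=H\cap G_i\lhd G_i$, of finite index. Then $K_1\cap G_0=K_2\cap G_0=H\cap G_0=:N$. Since $\chi|_{K_i}$ is nonzero on $N$, the group $N$ has infinite image in $K_i^{ab}$. To have $(*)$ it remains to see that $K_i$ is fibered, and for this that $\ker(\chi|_{K_i})=F\cap G_i$ is f.g.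

**Step 6: vertex groups of $F$ are f.g.** The group $F\cap G_i$ is the stabilizer of a vertex in $F$. So, up to conjugacy in $F$, it is a vertex group $U$ in the finite graph of groups decomposition of $F$ given by $F\backslash T$. The edge groups are subgroups of virtually cyclic groups, hence f.g. Suppose $U$ is not f.g. It is countable, since $F$ is. Start with the f.g. subgroup generated by all incident edge groups, and add the elements of $U$ one at a time; discarding repetitions, this writes $U$ as a strictly increasing union of subgroups $U_1<U_2<\cdots$, each containing all incident edge groups.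

Take the vertex of $U$ as base point. We use the normal form theorem for graphs of groups: elements of $F$ are represented by loops $x_0e_1x_1\cdots e_\ell x_\ell$ with $x_i$ in the vertex groups passed. Such a loop is reduced if it contains no backtracking $e\,x\,\bar e$ with $x$ in the image of the edge group of $e$. Every element has a reduced representative, and a reduced loop of length $\ell\ge1$ does not represent $1$. Multiplying $x_0$ by an element of $U$ keeps it reduced, so it does not represent an element of $U$ either.

Replace $U$ by $U_m$, keep all other vertex groups and all edge groups, and let $F_m$ be the resulting fundamental group. An element of $U_m$ lies in an edge group inside $U_m$ exactly when it lies in that edge group inside $U$. So reduced loops of the new graph of groups are reduced in the old one. Hence $F_m\to F$ is injective, and an element of $F_m\cap U$ has a reduced representative of length $0$ with entry in $U_m$; that is, $F_m\cap U=U_m$. A given loop involves only finitely many elements of $U$, so $F=\bigcup_mF_m$, an increasing union. As $F$ is f.g., $F=F_m$ for some $m$, and $U=F_m\cap U=U_m$, a contradiction.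

So $F\cap G_i$ is f.g., $\chi|_{K_i}$ has infinite cyclic image and f.g. kernel, $K_i$ is fibered, and $(*)$ holds.

**Step 7: the final equivalence.** The implication ($\Leftarrow$) is Theorem A. For ($\Rightarrow$) we have $(*)$ by Steps 2–6, so each $G_i$ is virtually fibered and in particular f.g. We must turn $(*)$ into condition (b) of Lemma 1 for $G_0\leqslant G_i$.

If $G_0\cong\mathbb Z$, then $N=K_i\cap G_0$ is infinite cyclic and its image in $K_i^{ab}$ is infinite, so its generator has infinite order there. This is (b), and $G_0\leqslant_{vr}G_i$ by Lemma 1.

Now let both $G_i$ be residually finite. Here $N$ may have torsion, and residual finiteness removes it. The group $K_i^{ab}$ is f.g. abelian and the image of $N$ in it is infinite, so there is a homomorphism $\beta\colon K_i\to\mathbb Z$ that is nonzero on $N$. Let $E=\ker(\beta|_N)$. Let $\langle t\rangle\leqslant N$ be infinite cyclic of finite index. Then $\beta(t)\ne0$, because $\beta|_N$ is determined by its value at $t$. So $E\cap\langle t\rangle=1$, and $E$ is finite. By residual finiteness there is a finite index $M\lhd G_i$ with $M\cap E=1$. Put $K=K_i\cap M$. Then $G_0\cap K=N\cap M$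 is infinite, and $\beta$ is injective on it since $E\cap M=1$. So $G_0\cap K$ is infinite cyclic, and its generator has nonzero image under $\beta|_K$, hence infinite order in $K^{ab}$. This is (b), and Lemma 1 gives $G_0\leqslant_{vr}G_i$. $\square$

## Central torsion in every finite index subgroup, and $BS(1,2)$

**Example D.** *In Theorem A, "$G_0\leqslant_{vr}G_1$" cannot be weakened to "a finite index infinite cyclic subgroup of $G_0$ is a retract of $G_1$".* The plan is to put into $G_0$ an involution that no finite index subgroup of $G_1$ can avoid, but whose presence in $K_2$ is fatal in $G_2$.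

For the first factor we use Deligne (*Extensions centrales non résiduellement finies de groupes arithmétiques*, C. R. Acad. Sci. Paris 287 (1978)): if $n\ge2$ and $\widetilde\Gamma$ is the preimage of $Sp_{2n}(\mathbb Z)$ in the universal cover of $Sp_{2n}(\mathbb R)$, a central extension of $Sp_{2n}(\mathbb Z)$ by $\mathbb Z$, then every finite index subgroup of $\widetilde\Gamma$ contains $2\mathbb Z$. So $\Gamma=\widetilde\Gamma/4\mathbb Z$ is f.g., and the image $c$ of $2\in\mathbb Z$ is a central element of order 2 that lies in every finite index subgroup of $\Gamma$. Let $G_1=\Gamma\times\langle z\rangle$ with $z$ of infinite order. It is fibered with kernel $\Gamma$, and $\langle z\rangle$ is a retract of $G_1$. In it we take the subgroup $\langle c\rangle\times\langle z\rangle$.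

Let $G_2$ be the affine reflection group of type $\tilde A_2$, the $(3,3,3)$ triangle reflection group. Let $r$ be one of its three generating reflections, and let $u$ generate the group of translations in $G_2$ along the mirror of $r$. This group is infinite cyclic: the translations form the lattice $A_2$, and if $r$ is a reflection in the direction $\alpha_1$, then $(\alpha_1,\alpha_1+2\alpha_2)=2-2=0$, so the lattice contains nonzero vectors along the mirror. A reflection commutes with translations along its mirror, so $\langle r,u\rangle=\langle r\rangle\times\langle u\rangle\cong\mathbb Z/2\times\mathbb Z$. The group $G_2$ is virtually $\mathbb Z^2$, hence virtually fibered. With $K$ the translation lattice, $\langle r,u\rangle\cap K=\langle u\rangle$, because $ru^k$ is never a translation; and $u$ has infinite order in $K=K^{ab}$. So $\langle r,u\rangle\leqslant_{vr}G_2$ by Lemma 1.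

Amalgamate via $c=r$, $z=u$. Here $G_0\ne G_1$ since $\Gamma$ is infinite, and $G_0\ne G_2$ since $G_2$ is not virtually cyclic. Suppose $G$ were virtually fibered, and take $K_1,K_2$ as in $(*)$ of Theorem B. The subgroup $K_1\cap\Gamma$ has finite index in $\Gamma$, so $c\in K_1\cap G_0=K_2\cap G_0$, that is, $r\in K_2$. The generating reflections of $G_2$ are all conjugate, since their pairwise products have odd order 3, so the normal subgroup $K_2$ contains them all and $K_2=G_2$. But $G_2^{ab}$ is finite, since $G_2$ is generated by finitely many involutions, and so $N$ cannot have infinite image in $K_2^{ab}$. This contradicts $(*)$. So $G$ is not virtually fibered, even though both $G_i$ are virtually fibered, $G_0\leqslant_{vr}G_2$, and the index 2 cyclic subgroup $\langle z\rangle$ of $G_0$ is a retract of $G_1$.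

One can also see directly which hypothesis of Theorem A fails. If $G_0\leqslant_{vr}G_1$, then (b) would give a finite index $K\lhd G_1$ with $G_0\cap K$ infinite cyclic; but $c\in G_0\cap K$ has order 2.

**Example E.** *In Theorem C, trees cannot be replaced by graphs.* The group $BS(1,2)=\langle a,t\mid tat^{-1}=a^2\rangle\cong\mathbb Z[1/2]\rtimes\mathbb Z$ is an HNN extension of the fibered group $\langle a\rangle\cong\mathbb Z$. The edge group $\mathbb Z$ is embedded as $\langle a\rangle$ and as $\langle a^2\rangle$. Both have finite index in $\langle a\rangle$, so both are virtual retracts of it, by the identity map on themselves.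

Let $H\leqslant BS(1,2)$ have finite index and let $\chi\colon H\to\mathbb Z$ be an epimorphism. There is $p\ge1$ with $t^p\in H$. For $x\in H\cap\mathbb Z[1/2]$, written additively, we have $t^pxt^{-p}=2^px$, so
$$\chi(x)=\chi(t^pxt^{-p})=2^p\chi(x),$$
and $\chi(x)=0$. Thus $\chi$ factors through $H/(H\cap\mathbb Z[1/2])$, which is infinite cyclic, being a nontrivial subgroup of $BS(1,2)/\mathbb Z[1/2]\cong\mathbb Z$. An epimorphism from $\mathbb Z$ to $\mathbb Z$ is injective, so $\ker\chi=H\cap\mathbb Z[1/2]$. This has finite index in $\mathbb Z[1/2]$, which is not f.g., so $\ker\chi$ is not f.g. either. Hence $BS(1,2)$ is not virtually fibered, and Theorem C fails for graphs with cycles.
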